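# $F$-injectivity does not deform: a plane with two axes glued by an Artin–Schreier twist

Throughout, $p>0$ is a prime, all rings are commutative of characteristic $p$, and $F$ denotes a Frobenius map or an action induced by it. The problem treated here is taken from Linquan Ma, Karl Schwede, Kazuma Shimomoto, "Local cohomology of Du Bois singularities and applications to families", arXiv:1605.02755 (2016).

## 1. Cohen–Macaulay fibers

Let $x$ be a nonzerodivisor in the maximal ideal of a local ring $R$. Think of $R/xR$ as a special fiber. If the fiber has a mild singularity, does $R$ have one? We start with the case where the answer is yes for an easy reason. First, the words.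

**Frobenius actions.** Let $P$ be a ring. A *$P$-module with Frobenius* is a $P$-module $N$ with an additive map $F:N\to N$ such that $F(rn)=r^pF(n)$. For $g\in P$, put $F(n/g^k)=F(n)/g^{pk}$ on $N_g$. This is well defined: if $g^m(g^ln-g^kn')=0$, apply $F$. So $F$ acts on the Čech complex of $N$ on generators $g_1,\dots,g_r$ of an ideal $J$, commutes with its differentials, and acts on $H^i_J(N)$. We use three formal facts.

1. The action is functorial, and a short exact sequence compatible with $F$ has a long exact cohomology sequence compatible with $F$, because the Čech complexes form a short exact sequence of complexes with $F$.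
2. It depends only on $\sqrt J$: if $g_{r+1}\in\sqrt J$, the projection from the Čech complex on $g_1,\dots,g_{r+1}$ to the one on $g_1,\dots,g_r$ is a quasi-isomorphism commuting with $F$.
3. If the $P$-structure comes from a ring map $P\to P'$, then $H^i_J(N)=H^i_{JP'}(N)$, since the Čech complexes are equal. In particular, generators of $J$ that act as $0$ on $N$ may be dropped.

A ring, or a subgroup of a ring closed under $p$-th powers, carries $F(f)=f^p$ unless we say otherwise.

**Definition 1.** A Noetherian local ring $(R,\mathfrak m)$ is *$F$-injective* if the natural Frobenius action $F$ on $H^i_{\mathfrak m}(R)$ is injective for every $i$.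

We recall that $H^i_{\mathfrak m}(R)$ is Artinian, that each of its elements is killed by a power of $\mathfrak m$, that it vanishes for $i<\operatorname{depth}R$ and for $i>\dim R$, and that it is nonzero for $i=\dim R$.

**Examples 2.** (a) For a field $k$ and $R=k[x]_{(x)}$ we have $H^1_{\mathfrak m}(R)=k[x,x^{-1}]/k[x]$ and $F(\sum_{j\ge1}c_jx^{-j})=\sum c_j^px^{-pj}$. This is injective, so $R$ is $F$-injective.

(b) For the cusp $R=k[[t^2,t^3]]$ we have $H^1_{\mathfrak m}(R)=k((t))/R$. The class of $t$ is nonzero, but $F(t)=t^p\in R$. So $R$ is not $F$-injective.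

(c) Let $K\subset L$ be a finite field extension and $C=K+uL[[u]]$, which is finite over $K[[u]]$. Then
$$H^1_{\mathfrak m}(C)=C[u^{-1}]/C=L((u))/C=L/K\oplus\bigoplus_{j<0}Lu^j,\qquad F(lu^j)=l^pu^{pj}.$$
So $C$ is $F$-injective exactly when $l\in L$, $l^p\in K$ imply $l\in K$. Keep this condition in mind: it will be the heart of the matter.

**Dimension one by hand.** Let $\dim R=1$ and $B=R/xR$. Then $B$ is Artinian and $H^0_{\mathfrak m}(B)=B$, so $B$ is $F$-injective if and only if it is reduced, that is, a field. Then $\mathfrak m=xR$ with $x$ a nonzerodivisor, so $R$ is a discrete valuation ring and $H^1_{\mathfrak m}(R)=\operatorname{Frac}(R)/R$. An element of $\operatorname{Frac}(R)$ whose $p$-th power lies in $R$ lies in $R$, by valuations. So $R$ is $F$-injective.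

In higher dimension we compare $R$ and $R/xR$ through multiplication by $x$. The following lemma is the basic tool.

**Lemma 3.** Let $x\in\mathfrak m$ be a nonzerodivisor on $R$ and $B=R/xR$. Suppose multiplication by $x$ is surjective on $H^{i-1}_{\mathfrak m}(R)$. Put $V_i=\{\eta\in H^i_{\mathfrak m}(R):x\eta=0\}$. Then $H^{i-1}_{\mathfrak m}(B)\cong V_i$, with the action $F$ on the left corresponding to $x^{p-1}F$ on the right. If moreover $B$ is $F$-injective, then $F$ is injective on $H^i_{\mathfrak m}(R)$.

*Proof.* The sequence $0\to R\xrightarrow{x}R\to B\to0$ is compatible with the actions $x^{p-1}F,\ F,\ F$ on its three terms, since $x\cdot x^{p-1}r^p=(xr)^p$. Take the long exact sequence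
$$H^{i-1}_{\mathfrak m}(R)\xrightarrow{x}H^{i-1}_{\mathfrak m}(R)\to H^{i-1}_{\mathfrak m}(B)\to H^i_{\mathfrak m}(R)\xrightarrow{x}H^i_{\mathfrak m}(R).$$
The first map is onto, so $H^{i-1}_{\mathfrak m}(B)$ maps isomorphically onto $V_i$, and $F$ becomes $x^{p-1}F$.

Now let $B$ be $F$-injective, so $x^{p-1}F$ is injective on $V_i$. Suppose $F(\eta)=0$ with $\eta\ne0$ in $H^i_{\mathfrak m}(R)$. Some power of $x$ kills $\eta$, so there is $j\ge0$ with $x^j\eta\neq0$ and $x^{j+1}\eta=0$, that is, $0\ne x^j\eta\in V_i$. But $x^{p-1}F(x^j\eta)=x^{p-1+pj}F(\eta)=0$, a contradiction. $\square$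

**Proposition 4.** If $R/xR$ is Cohen–Macaulay and $F$-injective, then $R$ is $F$-injective.

*Proof.* $R$ is Cohen–Macaulay, of dimension $d$ say. Its only nonzero local cohomology is $H^d_{\mathfrak m}(R)$, and $x$ is surjective on $H^{d-1}_{\mathfrak m}(R)=0$. Apply Lemma 3 with $i=d$. $\square$

**Corollary 5.** If $B$ is $F$-injective of dimension at least $1$, then $H^0_{\mathfrak m}(B)=0$. Hence if $\dim R\le2$ and $R/xR$ is $F$-injective, then $R$ is $F$-injective.

*Proof.* Let $r\in H^0_{\mathfrak m}(B)\subset B$, say $\mathfrak m^Nr=0$. If $r$ were a unit, $\mathfrak m^NB$ would be $0$, contradicting $\dim B\ge1$. So $r$ lies in the maximal ideal, $r^{N+1}=r^N\cdot r=0$, and a power of $F$ kills $r$. As $F$ is injective on $H^0_{\mathfrak m}(B)$, $r=0$. If $\dim R\le2$, then $B=R/xR$ has dimension at most $1$ and is therefore Cohen–Macaulay (trivially if $\dim B=0$). Apply Proposition 4. $\square$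

What changes without the Cohen–Macaulay hypothesis? Lemma 3 still does everything, provided $x$ is surjective on every $H^{i-1}_{\mathfrak m}(R)$. So the whole issue is whether this surjectivity follows from $F$-injectivity of the fiber. Dimension $3$ is the first case to examine, and it can be narrowed down at once. Let $\dim R=3$ and let $B=R/xR$ be $F$-injective. Then $H^0_{\mathfrak m}(B)=0$ by Corollary 5, so $x$ is injective on $H^1_{\mathfrak m}(R)$. All elements there are killed by powers of $x$, so $H^1_{\mathfrak m}(R)=0$. By Lemma 3 with $i=2$, $F$ is injective on $H^2_{\mathfrak m}(R)$. Thus: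
$$\text{if such an } R \text{ is not } F\text{-injective, then } F \text{ fails on } H^3_{\mathfrak m}(R) \text{ and } x \text{ is not onto on } H^2_{\mathfrak m}(R). \tag{1}$$

## 2. Theorems A and B: deformation fails from dimension three on

We say that *$F$-injective singularities deform* if, whenever $(R,\mathfrak m)$ is a Noetherian local ring of characteristic $p$ and $x\in\mathfrak m$ is a nonzerodivisor on $R$ such that $R/xR$ is $F$-injective, then $R$ is $F$-injective. A *counterexample* is a pair $(R,x)$ violating this. The statement is false in every characteristic $p>0$.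

**Theorem A.** For every prime $p$ there is a $3$-dimensional Noetherian local domain $(R,\mathfrak m)$ of characteristic $p$ and a nonzerodivisor $x\in\mathfrak m$ such that $R/xR$ is $F$-injective but $R$ is not.

**Theorem B.**

1. If $\dim R\le2$, $x\in\mathfrak m$ is a nonzerodivisor and $R/xR$ is $F$-injective, then $R$ is $F$-injective. For every $p$ and every $d\ge3$ there is a counterexample with $\dim R=d$.
2. For every algebraically closed field $\kappa$ of characteristic $p$ and every $d\ge5$ there is a counterexample $R$ of dimension $d$ that is a domain, essentially of finite type over $\kappa$, with residue field $\kappa$.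
3. Let $x\in\mathfrak m$ be a nonzerodivisor on $R$. If $R/\mathfrak m$ is perfect, $R/xR$ is $F$-injective and $H^i_{\mathfrak m}(R/xR)$ has finite length for all $i<\dim R/xR$, then $R$ is $F$-injective.

In the example of Theorem A the finite-length hypothesis of part 3 holds, and only perfectness of the residue field fails. Part 3 is essentially known, cf. Horiuchi–Miller–Shimomoto; we prove it next. The first half of part 1 is Corollary 5.

## 3. Perfect residue fields and $x$-divisibility of local cohomology

A sensible person tries to prove that $x$ is surjective on $H^i_{\mathfrak m}(R)$. Let us do so under the hypotheses of Theorem B(3), and watch which line needs the perfect field.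

*Proof of Theorem B(3).* Let $B=R/xR$ and $d=\dim B$, so $\dim R=d+1$. We show by induction on $i\le d$ that $x$ is surjective on $H^i_{\mathfrak m}(R)$; for $i<0$ there is nothing to show. Assume the claim for $i-1$, write $H=H^i_{\mathfrak m}(R)$, $V=V_i\subset H$ and $\Gamma=x^{p-1}F$.

**Step 1: $V$ is a finite-dimensional vector space over $R/\mathfrak m$ with an injective $\Gamma$.** By Lemma 3, $(V,\Gamma)\cong(H^{i-1}_{\mathfrak m}(B),F)$. So $\Gamma$ maps $V$ to $V$ injectively, and $V$ has finite length since $i-1<d$. Note $\Gamma(r\eta)=r^p\Gamma(\eta)$. For $r\in\mathfrak m$ and $\eta\in V$ we get $\Gamma^j(r\eta)=r^{p^j}\Gamma^j(\eta)=0$ for $j\gg0$, because a power of $\mathfrak m$ kills $V$. As $\Gamma$ is injective, $r\eta=0$. So $\mathfrak mV=0$.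

**Step 2: $\Gamma(V)=V$.** Here the perfect field $K=R/\mathfrak m$ enters. Since $\lambda\Gamma(\eta)=\Gamma(\lambda^{1/p}\eta)$ for $\lambda\in K$, the image $\Gamma(V)$ is a $K$-subspace. If $\eta_1,\dots,\eta_n$ is a basis of $V$ and $\sum\lambda_l\Gamma(\eta_l)=0$, then $\Gamma(\sum\lambda_l^{1/p}\eta_l)=0$, so all $\lambda_l=0$. Hence $\dim\Gamma(V)\ge\dim V$ and $\Gamma(V)=V$.

**Step 3: $V$ lies in every $x^nH$.** Induction gives $\Gamma^j=x^{p^j-1}F^j$, since $x^{p-1}F(x^{p^j-1}F^j(\eta))=x^{(p-1)+p(p^j-1)}F^{j+1}(\eta)$. So $V=\Gamma^j(V)\subset x^{p^j-1}H$ for all $j$. Since $H$ is Artinian, the chain $x^nH$ stabilizes at some $H'$. Then $xH'=H'$ and $V\subset H'$.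

**Step 4: $H=H'$.** Let $h\in H$ with $x^mh=0$; we show $h\in H'$ by induction on $m$, the case $m=0$ being trivial. By induction $xh\in H'=xH'$, so $xh=xh'$ with $h'\in H'$, and $h-h'\in V\subset H'$. Thus $H=H'=xH'$, so $x$ is surjective on $H$. This completes the induction on $i$.

So $x$ is surjective on $H^{i-1}_{\mathfrak m}(R)$ for all $i\le d+1$, and Lemma 3 shows that $F$ is injective on $H^i_{\mathfrak m}(R)$ for all $i\le d+1=\dim R$. $\square$

The argument stops at Step 2 if $K$ is not perfect: already $\lambda\mapsto\lambda^p$ on $V=K$ is injective and not onto. This particular $V$ does no harm, however. Steps 3 and 4 only need that $\Gamma(V)$ *generates* $V$ as an $R$-module. Indeed, if $V=R\,\Gamma(V)$, then $\Gamma(V)\subset R\,\Gamma^2(V)$, hence $V=R\,\Gamma^j(V)\subset x^{p^j-1}H$ for all $j$ as before. So, staying with fibers whose lower local cohomology has finite length, we must look for a fiber $B$ for which some $H^{i-1}_{\mathfrak m}(B)$ with $i\le d$ is a $K$-vector space whose injective Frobenius has an image spanning a *proper* subspace.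

## 4. A field tower $K_0\subset k\subset L$ with injective Frobenius on $L/K_0$

Example 2(c) suggests the vector space $L/K_0$ with $F(l)=l^p$. Two requirements pull in opposite directions. For the span of the image to be small we want $L^p$ to lie in a small field: let $L=k(t)$ with $t^p=a\in k\setminus k^p$ and $L\supset k\supset K_0$. Then $L^p\subset k$, and the $K_0$-span of $F(L/K_0)$ lies in $k/K_0\subsetneq L/K_0$. For $F$ to be injective we want
$$l\in L,\ l^p\in K_0\ \Longrightarrow\ l\in K_0. \tag{2}$$
Taking $K_0=k$ is not allowed, as $t^p=a\in k$. One variable is not enough either. Let $L=\kappa(\tau)$, $\kappa$ perfect, and $k=\kappa(\tau^p)=L^p$. Then each element of $K_0\subset k$ is the $p$-th power of an element of $L$, so (2) would force $K_0$ to be perfect. If $k/K_0$ is finite, $k$ would then be perfect too, as an algebraic extension of a perfect field; but $\tau^p$ has no $p$-th root in $\kappa(\tau^p)$. With a second variable, one can place $K_0$ obliquely.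

Let $\kappa$ be a perfect field, $y,\tau$ algebraically independent over $\kappa$, and
$$L=\kappa(y,\tau)\ \supset\ k=\kappa(y,a),\ a=\tau^p\ \supset\ K_0=\kappa(y,z),\ z=a^2+ya. \tag{3}$$
Since $z$ is a polynomial of degree $2$ in $a$ over $\kappa(y)$, we have $[k:K_0]=2$ with basis $1,a$. As $k$ is algebraic over $K_0$ and has transcendence degree $2$, $y,z$ are algebraically independent. Also $a\notin k^p$, so $t^p-a$ is irreducible over $k$ and $k[t]/(t^p-a)\cong L$, $t\mapsto\tau$.

**Lemma 6.** The tower (3) satisfies (2): if $l\in L$ and $l^p\in K_0$, then $l\in K_0$.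

*Proof.* Put $b=l^p$. It lies in $K_0$ and in $L^p=\kappa(y^p,a)$ ($\kappa$ is perfect). Let $\partial=\partial/\partial y$ on $k=\kappa(y,a)$, with $a$ held fixed. It kills $\kappa(y^p,a)$, so $\partial b=0$. On the other hand $b$ is a rational function of $y$ and $z$, and $\partial z=a$. With $b_y,b_z\in K_0$ the partial derivatives for the variables $y,z$ of $K_0$, the chain rule gives
$$0=\partial b=b_y+a\,b_z .$$
Since $1,a$ are linearly independent over $K_0$, $b_y=b_z=0$. As $\kappa$ is perfect, $K_0$ has the $K_0^p$-basis $y^iz^j$, $0\le i,j<p$. Write $b=\sum c_{ij}y^iz^j$ with $c_{ij}\in K_0^p$. From $yb_y=\sum ic_{ij}y^iz^j=0$ and $zb_z=\sum jc_{ij}y^iz^j=0$ we get $c_{ij}=0$ unless $i=j=0$. So $b=l_0^p$ with $l_0\in K_0$, and $l=l_0$ because Frobenius is injective on the field $L$. $\square$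

## 5. Where to put the twist

We need a ring deformation in which $L/K_0$ appears in the fiber and, by (1), $x$ is not onto on $H^2$. A natural way to move the inseparable extension $L=k[t]/(t^p-a)$ is to make it separable for $x\ne0$:
$$\Lambda=k[x][t]/(t^p-x^{2(p-1)}t-a),\qquad\Lambda/x\Lambda=L,\qquad\sigma(t)=t+x^2,$$
where $\sigma$ is a $k[x]$-automorphism because $(t+x^2)^p-x^{2(p-1)}(t+x^2)=t^p-x^{2(p-1)}t$. Note $\sigma\equiv\mathrm{id}$ mod $x$.

**Moving the coefficients alone.** Try $G_1=K_0[x]\oplus(u,v)\Lambda[u,v]$, localized at the origin, with fiber $K_0\oplus(u,v)L[u,v]$. Put $N=\Lambda/K_0[x]$, a free $K_0[x]$-module with $N/xN=L/K_0$. The local cohomology of $\Lambda[u,v]$ at $(x,u,v)$ lives in degree $3$ only, and that of $N$ in degree $1$, so $0\to G_1\to\Lambda[u,v]\to N\to0$ gives $H^2=N_x/N$ for $G_1$. There $x$ is onto, so by (1) this is no counterexample if the fiber is $F$-injective. One can also see directly that $F$ is injective on $N_x/N$: a nonzero element is $nx^{-m}$ with $n\notin xN$, $m\ge1$, and $F(n)$ is nonzero in $N/xN=L/K_0$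 by (2), so $F(n)x^{-pm}\ne0$.

**An operator that vanishes modulo $x$.** The module $H^1_{(x)}(\Lambda)=\Lambda_x/\Lambda$ is $x$-divisible, but the kernel of $1-\sigma$ on it need not be. For $p=2$, write $E=k[x,x^{-1}]/k[x]$, so $\Lambda_x/\Lambda=E\oplus Et$ and $(1-\sigma)(\xi_0+\xi_1t)=-x^2\xi_1$. The kernel is $E\oplus(kx^{-1}+kx^{-2})t$, on which $x$ is not onto. The cokernel is $Et\cong E$, and since $F(\xi t)=F_E(\xi)t^2=F_E(\xi)(x^2t+a)$, Frobenius on the cokernel is $x^2F_E$, where $F_E(hx^{-j})=h^2x^{-2j}$. It sends $x^{-1}\ne0$ to $x^2x^{-2}=1=0$ in $E$. So we want a ring whose $H^3$ contains $\operatorname{coker}(1-\sigma)$.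

To build $1-\sigma$ into a ring, take the plane with coordinates $u,v$ and coefficients in $\Lambda$, and glue its two axes along $\sigma$: impose
$$f(u,0)=(\sigma f)(0,u)\qquad(\sigma\text{ applied to coefficients}).$$
At the origin, the difference of the two sides is $(1-\sigma)f(0,0)$.

**Keeping all glued functions fails.** Let $G_2$ be the ring of all $f\in\Lambda[u,v]$ with $f(u,0)=(\sigma f)(0,u)$. Then $f(0,0)$ is fixed by $\sigma$. If $\sum_{j\le n}\lambda_jt^j$ with $\lambda_j\in k[x]$, $1\le n\le p-1$ and $\lambda_n\ne0$ is hit with $\sigma-1$, the coefficient of $t^{n-1}$ becomes $nx^2\lambda_n\ne0$; so the fixed ring is $k[x]$. Hence the constants in $G_2$ are $k[x]$, and in the fiber they are $k$. The computation in Section 7, with $k$ in place of $K_0$, gives $H^1\cong L/k$ for the fiber. But $F(t)=a=0$ in $L/k$, so this fiber is not $F$-injective. The repair is to shrink the constants from $k$ to the field $K_0$ of Section 4. We do this over a slightly more general base, which we need for Theorem B(2); for Theorem A read $e=0$, $A_0=K_0$, $A_1=k$,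 $A=L$.

## 6. The glued ring $G$ and its localization $R$

**Data.** $(A_0,\mathfrak n)$ is a regular local ring of dimension $e$; $A_1\supseteq A_0$ is an algebra that is a nonzero finite free $A_0$-module; $a\in A_1$; and $A=A_1[t]/(t^p-a)$, a finite free $A_0$-module. We assume:

* (H1) $F$ is injective on $H^e_{\mathfrak n}(A)$.
* (H2) $A/A_0$ is a free $A_0$-module, and $F$ is injective on $H^e_{\mathfrak n}(A/A_0)$.

Put $c=2$. Then $c(p-1)^2\ge p$ for every prime $p$. Let
$$\Lambda=A_1[x][t]/(t^p-x^{c(p-1)}t-a),\qquad\sigma|_{A_1[x]}=\mathrm{id},\quad\sigma(t)=t+x^c .$$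
As in Section 5, $\sigma$ is an automorphism of $\Lambda$. The ring $\Lambda$ is free over $A_1[x]$ on $1,t,\dots,t^{p-1}$, $\Lambda/x\Lambda=A$, and $\sigma$ induces the identity on $A$.

Let $S=\Lambda[u,v]$, $S_+=(u,v)S$, so $S/S_+=\Lambda$, and let $U=u\Lambda[u]\subset\Lambda[u]$. Define ring maps $\alpha,\beta:S\to\Lambda[u]$ and their difference
$$\alpha(f)=f(u,0),\qquad\beta(f)=(\sigma f)(0,u),\qquad\varphi=\alpha-\beta .$$
Put $s=u+v$, $q=uv$, $P=A_0[x,s,q]\subset S$. On $P$ the maps $\alpha$ and $\beta$ agree: both are the identity on $A_0[x]$ and send $s\mapsto u$, $q\mapsto0$. Use this common map to make $\Lambda[u]$ a $P$-module. Then $\varphi$ is $P$-linear, and it commutes with $F$, since $(\alpha(f)-\beta(f))^p=\alpha(f^p)-\beta(f^p)$. Finally let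
$$M=\{f\in S_+:\varphi(f)=0\},\qquad G=A_0[x]\oplus M\subset S. \tag{4}$$
The equalizer $\{\varphi=0\}$ is a subring of $S$ containing $P$, and $M$ is its intersection with $S_+$, hence an ideal of it. So $G$ is a ring, $M$ is an ideal of $G$, and $G/M=A_0[x]$. Since $s,q\in M$, we have $P\subset G$. Equivalently, $G$ consists of the $f\in S$ with $f(0,0)\in A_0[x]$ and $f(u,0)=(\sigma f)(0,u)$.

**Step 1: $G$ is Noetherian.** $\Lambda$ is finite free over $A_0[x]$, and $\Lambda[u,v]$ is free over $\Lambda[s,q]$ on $1,u$. So $S$ is finite free over the Noetherian ring $P$, its $P$-submodule $G$ is finite over $P$, and $G$ is Noetherian. Also $x$ is a nonzerodivisor on $S$, hence on $G$.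

**Step 2: a maximal ideal isolated over the origin of $P$.** Let $J=(\mathfrak n,x,s,q)P$, a maximal ideal of $P$, and $\mathfrak m=\mathfrak n+xA_0[x]+M$, a maximal ideal of $G$ with $G/\mathfrak m=A_0/\mathfrak n$. Clearly $JG\subset\mathfrak m$. We claim that $\mathfrak m$ is the only prime of $G$ containing $J$. Since $S$ is integral over $G$, such a prime is $\mathfrak Q\cap G$ with $\mathfrak Q$ a prime of $S$. As $u^2-su+q=0$ and $v^2-sv+q=0$, with $s,q\in\mathfrak Q$, we get $u,v\in\mathfrak Q$. So $S_+\subset\mathfrak Q$ and $\mathfrak Q\cap G\supseteq\mathfrak n+xA_0[x]+M=\mathfrak m$.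

**Step 3: the local ring.** The maximal ideals of $G\otimes_PP_J$ lie over $J$, so there is just one, coming from $\mathfrak m$. Hence $R:=G_{\mathfrak m}=G\otimes_PP_J$. It is a Noetherian local ring, finite over its subring $P_J$, and so
$$\dim R=\dim P_J=e+3 .$$

**Step 4: cohomology may be computed over $P$.** Let $N=G$ or $G/xG$. Since $\sqrt{JG}=\mathfrak m$, $H^i_J(N)=H^i_{\mathfrak m}(N)$. Its elements are killed by powers of the maximal ideal $\mathfrak m$, so elements of $G\setminus\mathfrak m$ already act bijectively on it, and localizing changes nothing. Compatibly with $F$,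
$$H^i_{\mathfrak mR}(R)=H^i_J(G),\qquad H^i_{\mathfrak mR}(R/xR)=H^i_J(G/xG). \tag{5}$$

**Theorem 7.** Under (H1) and (H2), $R/xR$ is $F$-injective and $R$ is not $F$-injective.

The next lemma is the only cohomology computation we need.

**Lemma 8.** Let $N$ be a module with Frobenius over a Noetherian ring $C$, $\mathfrak a\subset C$ an ideal, $w$ a variable, and let $F(\sum n_jw^j)=\sum F(n_j)w^{pj}$ on $N[w]$. Then
$$H^{i+1}_{(\mathfrak a,w)}(N[w])=\bigoplus_{j\ge1}H^i_{\mathfrak a}(N)w^{-j},\qquad H^{i+1}_{(\mathfrak a,w)}(wN[w])=\bigoplus_{j\le0}H^i_{\mathfrak a}(N)w^{j},$$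
for all $i\ge-1$, with $F(hw^j)=F(h)w^{pj}$. In both cases $F$ is injective on the left-hand module if and only if it is injective on $H^i_{\mathfrak a}(N)$.

*Proof.* Let $N'=N[w]$ or $wN[w]$, and let $C^\bullet$ denote Čech complexes on generators of $\mathfrak a$. The Čech complex of $N'$ on these generators and $w$ is the total complex of $C^\bullet(N')\to C^\bullet(N'_w)$. This map is injective in every degree, because $w$ is a nonzerodivisor on each $N_g[w]$. So the projection of the total complex to $C^\bullet(N'_w/N')$, placed one degree higher, is a quasi-isomorphism, and it commutes with $F$. Now $N'_w/N'$ is $\bigoplus_{j\ge1}Nw^{-j}$, respectively $\bigoplus_{j\le0}Nw^j$, and Čech cohomology commutes with direct sums. The formula for $F$ is clear. Different $j$ have different $pj$, which gives the last statement. $\square$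

Recall also that a finite free $A_0$-module $N$ has $H^i_{\mathfrak n}(N)=0$ for $i\ne e$, and $H^e_{\mathfrak n}(N)\ne0$ if $N\ne0$.

## 7. The fiber: $R/xR$ is $F$-injective

**Step 1: identify the fiber.** We want to see $G/xG$ inside $A[u,v]$. If $f\in S_+$, then $\varphi(f)\in U$. Moreover $\varphi(g)=g$ for $g\in u\Lambda[u]\subset S_+$, because $g(0,u)$, that is, $u$ set to $0$ and $v$ to $u$, is $0$. So
$$0\to M\to S_+\xrightarrow{\varphi}U\to0 \tag{6}$$
is exact. Since $U$ has no $x$-torsion, (6) stays exact modulo $x$. As $\sigma\equiv\mathrm{id}$ mod $x$, it yields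
$$M/xM=\overline M:=\{f\in(u,v)A[u,v]:f(u,0)=f(0,u)\},\qquad\overline G:=G/xG=A_0\oplus\overline M\subset A[u,v].$$
The twist has disappeared. Let $T=\{f\in A[u,v]:f(u,0)=f(0,u)\}=A\oplus\overline M$. We get exact sequences of $P$-modules with Frobenius
$$0\to T\to A[u,v]\to uA[u]\to0,\qquad0\to\overline G\to T\to A/A_0\to0. \tag{7}$$
In the first, $f\mapsto f(u,0)-f(0,u)$; it is onto since $g\in uA[u]\subset A[u,v]$ maps to $g$. On $uA[u]$ the elements $s,q,x$ act as $u,0,0$. On $A/A_0$ they act as $0,0,0$, since $sT,qT\subset\overline M$.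

**Step 2: $F$ is injective on the cohomology of $T$.** In $A[u,v]$ the ideals $(s,q)$ and $(u,v)$ have the same radical, and $x$ acts as $0$, so $H^i_J(A[u,v])=H^i_{(\mathfrak n,u,v)}(A[u,v])$. As $A$ is finite free over $A_0$, Lemma 8, used twice, shows that this vanishes for $i\ne e+2$ and that
$$H^{e+2}_J(A[u,v])=\bigoplus_{i,j\ge1}H^e_{\mathfrak n}(A)u^{-i}v^{-j},$$
with injective $F$ by (H1). Similarly $H^i_J(uA[u])=H^i_{(\mathfrak n,u)}(uA[u])$ vanishes for $i\ne e+1$, and $H^{e+1}_J(uA[u])=\bigoplus_{j\le0}H^e_{\mathfrak n}(A)u^j$ has injective $F$ by (H1). The first sequence in (7) now gives $H^i_J(T)=0$ for $i\ne e+2$ and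
$$0\to H^{e+1}_J(uA[u])\to H^{e+2}_J(T)\to H^{e+2}_J(A[u,v])\to0 .$$
If $F(\eta)=0$ in the middle, then $\eta$ maps to $0$ on the right, so comes from the left, so is $0$. Thus $F$ is injective on $H^{e+2}_J(T)$.

**Step 3: pass from $T$ to $\overline G$.** Here (H2) enters. Since $A/A_0$ is free, $H^i_J(A/A_0)=H^i_{\mathfrak n}(A/A_0)$ vanishes for $i\ne e$. The second sequence in (7) gives $F$-equivariant isomorphisms
$$H^{e+1}_J(\overline G)\cong H^e_{\mathfrak n}(A/A_0),\qquad H^{e+2}_J(\overline G)\cong H^{e+2}_J(T), \tag{8}$$
and all other $H^i_J(\overline G)$ are $0$. $F$ is injective on the first by (H2) and on the second by Step 2. By (5), $R/xR$ is $F$-injective.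

## 8. The cokernel of $1-\sigma$ inside $H^{e+3}_{\mathfrak m}(R)$

**Step 1: vanishing.** We record where the cohomology of the building blocks lives. $\Lambda$ is finite free over $A_0[x]$, and $s,q$ act as $0$ on $\Lambda=S/S_+$, so by Lemma 8 $H^i_J(\Lambda)=H^i_{(\mathfrak n,x)}(\Lambda)=0$ for $i\ne e+1$. Since $u,v$ lie in the radical of $(s,q)S$, Lemma 8, applied with coefficient module $\Lambda$, gives $H^i_J(S)=0$ for $i\ne e+3$. Since $s,q$ act on $\Lambda[u]$ as $u,0$, it also gives $H^i_J(\Lambda[u])=0$ for $i\ne e+2$.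

**Step 2: find $1-\sigma$ in a diagram.** The purpose is to compute the image of $\varphi$ on $H^{e+2}_J(S_+)$. Consider
$$\begin{array}{ccccccccc}0&\to&S_+&\to&S&\to&\Lambda&\to&0\\&&\downarrow{\scriptstyle\varphi}&&\downarrow{\scriptstyle\varphi}&&\downarrow{\scriptstyle1-\sigma}\\0&\to&U&\to&\Lambda[u]&\to&\Lambda&\to&0\end{array}$$
The horizontal maps to $\Lambda$ take constant terms, and the constant term of $\varphi(f)$ is $(1-\sigma)f(0,0)$, so the diagram commutes. It is a diagram of $P$-modules with Frobenius with exact rows; $1-\sigma$ commutes with $F$ since $(\lambda-\sigma\lambda)^p=\lambda^p-\sigma(\lambda^p)$. Let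
$$\delta_1:H^{e+1}_J(\Lambda)\to H^{e+2}_J(S_+),\qquad\delta_2:H^{e+1}_J(\Lambda)\to H^{e+2}_J(U)$$
be the connecting maps. Then $\varphi_*\delta_1=\delta_2(1-\sigma)$. By Step 1, $H^{e+1}_J(S)=H^{e+2}_J(S)=0$, so $\delta_1$ is bijective, and $H^{e+1}_J(\Lambda[u])=0$, so $\delta_2$ is injective. Therefore
$$\varphi_*H^{e+2}_J(S_+)=\delta_2\big((1-\sigma)H^{e+1}_J(\Lambda)\big). \tag{9}$$

**Step 3: embed the cokernel.** Put $Q=\operatorname{coker}\big(1-\sigma:H^{e+1}_J(\Lambda)\to H^{e+1}_J(\Lambda)\big)$. By (9) and the injectivity of $\delta_2$, the map $\delta_2$ induces an injection of $Q$ into $\operatorname{coker}\big(\varphi_*:H^{e+2}_J(S_+)\to H^{e+2}_J(U)\big)$. By the long exact sequence of (6), this cokernel embeds in $H^{e+3}_J(M)$. Finally, $s,q$ act as $0$ on $G/M=A_0[x]$, so $H^{e+2}_J(G/M)=H^{e+2}_{(\mathfrak n,x)}(A_0[x])=0$ by Lemma 8, and $H^{e+3}_J(M)\to H^{e+3}_J(G)$ is injective. All these maps commute with $F$. With (5) we obtain an $F$-equivariant embedding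
$$Q\hookrightarrow H^{e+3}_{\mathfrak m}(R). \tag{10}$$

**Step 4: compute $Q$ as a module.** By Lemma 8,
$$E:=H^{e+1}_{(\mathfrak n,x)}(A_1[x])=\bigoplus_{j\ge1}H^e_{\mathfrak n}(A_1)x^{-j},\qquad F_E(hx^{-j})=F(h)x^{-pj}.$$
Multiplication by $x$ is surjective on $E$. Since $\Lambda=\bigoplus_{j<p}A_1[x]t^j$ and $t^p=x^{c(p-1)}t+a$, the Čech complex gives $H^{e+1}_J(\Lambda)=\bigoplus_{j=0}^{p-1}Et^j$ with
$$\sigma(\xi t^j)=\xi(t+x^c)^j,\qquad F(\xi t^j)=F_E(\xi)t^{pj}=F_E(\xi)(x^{c(p-1)}t+a)^j. \tag{11}$$
We claim that
$$\operatorname{im}(1-\sigma)=\bigoplus_{j\le p-2}Et^j. \tag{12}$$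
The inclusion $\subseteq$ holds because $(t+x^c)^j-t^j$ has $t$-degree less than $j\le p-1$. For $\supseteq$ we show $Et^j\subset\operatorname{im}(1-\sigma)$ by induction on $0\le j\le p-2$. Given $\xi\in E$, choose $\zeta\in E$ with $x^c\zeta=\xi$. Then
$$(1-\sigma)(\zeta t^{j+1})=-(j+1)\xi t^j-\sum_{i<j}\binom{j+1}{i}x^{c(j+1-i)}\zeta t^i .$$
The sum lies in $\operatorname{im}(1-\sigma)$ by induction, and $j+1\le p-1$ is invertible modulo $p$. So $\xi t^j\in\operatorname{im}(1-\sigma)$, which proves (12). Hence taking the coefficient of $t^{p-1}$ identifies $Q$ with $E$.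

**Step 5: Frobenius on $Q$ kills something.** By (11), Frobenius on $Q\cong E$ sends $\xi$ to the coefficient of $t^{p-1}$ in $F_E(\xi)(x^{c(p-1)}t+a)^{p-1}$. This polynomial has degree at most $p-1$ in $t$, so no reduction is needed, and
$$F_Q(\xi)=x^{c(p-1)^2}F_E(\xi). \tag{13}$$
Since $A_1\ne0$ is free over $A_0$, there is $0\ne h\in H^e_{\mathfrak n}(A_1)$. Then $\xi=hx^{-1}\ne0$ in $E$, but
$$F_Q(\xi)=x^{c(p-1)^2}\cdot F(h)x^{-p}=0,$$
because $c(p-1)^2\ge p$ and only negative powers of $x$ survive in $E$. By (10), $F$ is not injective on $H^{e+3}_{\mathfrak m}(R)$. This proves Theorem 7. $\square$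

Neither (H1) nor (H2) was used in this section: they serve the fiber, the twist serves the total space, and the fiber does not see the twist.

## 9. Dimension three: proof of Theorem A

Take $\kappa=\mathbb F_p$ and the tower (3), with $A_0=K_0$, $A_1=k$, $a=\tau^p$. Then $e=0$, $\mathfrak n=0$, $A=k[t]/(t^p-a)\cong L$, and $H^0_{\mathfrak n}$ is the identity functor. (H1) says that Frobenius is injective on the field $L$. (H2) says that $F$ is injective on the $K_0$-vector space $L/K_0$, which is Lemma 6. By Theorem 7 and Section 6, $R$ is a Noetherian local ring of dimension $3$, $x$ is a nonzerodivisor in its maximal ideal, $R/xR$ is $F$-injective, and $R$ is not.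

It remains to see that $R$ is a domain. If $t^p-x^{c(p-1)}t-a$ factored nontrivially over $k(x)$, then by Gauss's lemma it would factor into monic polynomials of positive degree over $k[x]$. Setting $x=0$ would factor $t^p-a$, which is irreducible over $k$. So the polynomial is irreducible over $k(x)$. Being monic, it generates a prime ideal of $k[x][t]$. Thus $\Lambda$ is a domain, and so are $S=\Lambda[u,v]$, its subring $G$, and $R$. $\square$

Explicitly, $R$ is the localization at $\mathfrak m$ of
$$G=\{f\in\Lambda[u,v]:f(0,0)\in K_0[x],\ f(u,0)=(\sigma f)(0,u)\},\qquad\Lambda=k[x][t]/(t^p-x^{2(p-1)}t-a),\quad\sigma(t)=t+x^2.$$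

Compare with Theorem B(3). By (8), $H^i_{\mathfrak m}(R/xR)$ for $i<2$ is $0$ or, for $i=1$, $L/K_0$, of dimension $2p-1$ over the residue field $K_0$ of $R$. So the finite-length hypothesis holds, and only perfectness of $K_0=\mathbb F_p(y,z)$ fails. As Section 3 demands, the image of $F$ on $L/K_0$ spans only a subspace of the line $k/K_0$.

## 10. Algebraically closed residue fields in dimension five

Let $\kappa$ be algebraically closed. We spread the tower (3) out over a plane and localize at a well-chosen closed point, so that the imperfect field $K_0$ becomes the generic point of the base and no longer the residue field. Put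
$$D_0=\kappa[y,z]\subset D_1=\kappa[y,a]\subset D=\kappa[y,\tau],\qquad a=\tau^p,\quad z=a^2+ya .$$
Then $D_1$ is $D_0$-free on $1,a$. Also $D=D_0[\tau]/(\tau^{2p}+y\tau^p-z)$ is $D_0$-free on $1,\tau,\dots,\tau^{2p-1}$, so $W:=D/D_0$ is finite free over $D_0$. Moreover $D=D_1[t]/(t^p-a)$.

For a module $N$ with Frobenius over a ring $C$, write $F_*N$ for $N$ with the $C$-action $r\cdot n=r^pn$. Then $F:N\to F_*N$ is linear. Inverting $g$ on $F_*N$ means inverting $g^p$, hence $g$, on $N$; so $(F_*N)_g=F_*(N_g)$, the Čech complex of $F_*N$ is $F_*$ of that of $N$, and $H^i_J(F_*N)=F_*H^i_J(N)$. Under this identification the map induced by the linear map $F$ is the Frobenius action on $H^i_J(N)$. So *if the linear map $N\to F_*N$ is a split injection, then $F$ is injective on $H^i_J(N)$.*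

**Step 1: Frobenius is injective on $W$.** Let $f\in D$ with $f^p\in D_0$. By Lemma 6, $f\in K_0=\operatorname{Frac}(D_0)$. As $f$ is integral over the normal domain $D_0$, $f\in D_0$. So the $D_0$-linear map $\Phi:W\to F_*W$ given by $p$-th powers is injective.

**Step 2: choose a point where $\Phi$ splits.** Since $\kappa$ is perfect, $D_0$ is finite over its subring of $p$-th powers, with basis $y^iz^j$, $0\le i,j<p$. So $F_*W$ and $\operatorname{coker}\Phi$ are finitely generated over $D_0$. A finitely generated module over a Noetherian domain becomes free after inverting a suitable nonzero element, so there is $0\ne g\in D_0$ with $(\operatorname{coker}\Phi)_g$ free. Choose a maximal ideal $\mathfrak n$ of $D_0$ not containing $g$; its residue field is $\kappa$. Put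
$$A_0=(D_0)_{\mathfrak n},\qquad A_1=D_1\otimes_{D_0}A_0,\qquad A=D\otimes_{D_0}A_0=A_1[t]/(t^p-a),\qquad e=2 .$$

**Step 3: (H2) holds.** $A/A_0=W_{\mathfrak n}$ is free over $A_0$. Since $\operatorname{coker}\Phi_{\mathfrak n}$ is free, $\Phi_{\mathfrak n}:W_{\mathfrak n}\to F_*W_{\mathfrak n}$ is a split injection, so $F$ is injective on $H^2_{\mathfrak n}(A/A_0)$.

**Step 4: (H1) holds.** As $\kappa$ is perfect, $F_*D$ is free over $D=\kappa[y,\tau]$ on the monomials $y^i\tau^j$, $0\le i,j<p$. One basis element is $1$, so $D\to F_*D$, $f\mapsto f^p$, is a split injection of $D$-modules. Inverting $D_0\setminus\mathfrak n$, so is $A\to F_*A$. Hence $F$ is injective on $H^2_{\mathfrak n}(A)$.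

**Step 5: properties of $R$.** Theorem 7 gives a counterexample $R$ of dimension $e+3=5$ with residue field $A_0/\mathfrak n=\kappa$. To see that it is essentially of finite type, run the construction (4) over $D_0\subset D_1$: let $S_D$ be the analogue of $S$, and let $G_D=D_0[x]\oplus M_D$, where $M_D$ is the kernel of a $D_0[x,s,q]$-linear map on $(u,v)S_D$. As in Section 6, $G_D$ is a finite module over $\kappa[y,z,x,s,q]$, hence a finitely generated $\kappa$-algebra. Localization is exact, so $G_D\otimes_{D_0}A_0=G$, and $R$ is a localization of $G_D$ at a prime. Finally, $\Lambda$ is free over $A_1[x]$ on $1,\dots,t^{p-1}$, and $\operatorname{Frac}(A_1)=k$. So $\Lambda$ embeds in $k[x][t]/(t^p-x^{c(p-1)}t-a)$, a domain by the argument of Section 9, which applies over any perfect $\kappa$. So $R$ is a domain. This is Theorem B(2) for $d=5$.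

## 11. Adding variables: all dimensions $d\ge3$ and $d\ge5$

Let $(R,x)$ be a counterexample and $R'=R[w]_{(\mathfrak m,w)}$. We check that $(R',x)$ is one too. Clearly $x$ is a nonzerodivisor on $R'$ in its maximal ideal, and $R'/xR'=(R/xR)[w]_{(\mathfrak m,w)}$. Let $N=R$ or $N=R/xR$. Local cohomology at a maximal ideal does not change under localization there, so Lemma 8 gives
$$H^{i+1}(N[w]_{(\mathfrak m,w)})=\bigoplus_{j\ge1}H^i_{\mathfrak m}(N)w^{-j},\qquad F(hw^{-j})=F(h)w^{-pj},$$
where the left-hand side is supported at the maximal ideal, and $H^0=0$. So $N[w]_{(\mathfrak m,w)}$ is $F$-injective if and only if $N$ is. Hence $R'/xR'$ is $F$-injective and $R'$ is not.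

Moreover $\dim R'=\dim R+1$, the residue field is unchanged, $R'$ is a domain if $R$ is, and $R'$ is essentially of finite type over $\kappa$ if $R$ is. Starting from Theorem A and iterating, we get counterexamples of every dimension $d\ge3$ in every characteristic $p$; with Corollary 5 this is Theorem B(1). Starting from Section 10, we get counterexamples with all the properties in Theorem B(2) for every $d\ge5$. $\square$
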